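\title{Invariant cell numbers for $\mathbb{E}_\infty$-rings}

\begin{abstract}
We prove that every nonzero $\mathbb{E}_\infty$-ring $A$ has invariant cell numbers: if a free $A$-module on $n$ generators, in arbitrary degrees, is a retract of an $A$-linear cell complex with $k$ cells, then $n\le k$. The proof reduces to finite cell algebras over a prime field, equips such an algebra with a multiplicative filtration of subexponential growth, and plays this against the growth $(n/k)^N$ forced by the $N$-th tensor power of a counterexample. We also show that an $\mathbb{E}_1$-ring has invariant cell numbers exactly when its perfect modules carry a normalized rank function, and that for bounded cell numbers and degrees a finite amount of commutativity suffices.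
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $R$ be a nonzero commutative ring. If $R^n$ is a direct summand of $R^k$, then $n\le k$: tensor with a residue field and compare dimensions. Over a ring spectrum $A$ there are more ways to assemble a module from $k$ copies of $A$. The copies may be shifted, and they may be glued along attaching maps. This paper asks whether a large free module can split off from a module assembled from few copies.

\begin{definition}\label{def:icn}
Let $A$ be an $\mathbb{E}_1$-ring; \emph{module} means left $A$-module spectrum. A \emph{free module on $n$ generators} is a module $\bigoplus_{a=1}^n\Sigma^{t_a}A$ with arbitrary $t_a\in\mathbb{Z}$. A \emph{$k$-cell complex} is a module $X_k$ obtained from $X_0=0$ by $k$ successive cell attachments: for $0\le i<k$, the module $X_{i+1}$ is the cofiber of a map $\Sigma^{s_i}A\to X_i$, and the \emph{attaching degrees} $s_i\in\mathbb{Z}$ are arbitrary. A module $Y$ is a \emph{retract} of $X$ if there are maps $f\colon Y\to X$ and $g\colon X\to Y$ with $gf\simeq\mathrm{id}$; then $X\simeq Y\oplus\operatorname{fib}(g)$.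 The ring $A$ has \emph{invariant cell numbers} if, for all $1\le k<n$, no free module on $n$ generators is a retract of a $k$-cell complex.
\end{definition}

Rotating cofiber sequences, one sees that a $k$-cell complex is the same as the last term of a chain $0=X_0\to X_1\to\dots\to X_k$ in which the cofiber of $X_{i-1}\to X_i$ is $\Sigma^{\sigma_i}A$; the \emph{dimension} of the $i$-th cell is $\sigma_i=s_{i-1}+1$. With zero attaching maps, a free module on $n$ generators is itself an $n$-cell complex, so invariant cell numbers says that this obvious presentation is the most economical one, even up to retracts. The zero ring does not have invariant cell numbers. If $A\to B$ is a map of $\mathbb{E}_1$-rings, the functor $B\otimes_A-$ is exact and sends $\Sigma^sA$ to $\Sigma^sB$, so it preserves free modules, $k$-cell complexes and retracts; hence $A$ has invariant cell numbers if $B$ does.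

The following question comes from \cite{Riedel}: \emph{does every nonzero $\mathbb{E}_\infty$-ring have invariant cell numbers?} The answer is known to be yes for the sphere spectrum and for every nonzero $\mathbb{E}_\infty$-ring in which $2\in\pi_0A$ is not invertible. We prove that it is always yes, without using these cases.

\begin{theorem}\label{thm:A}
Let $A\ne0$ be an $\mathbb{E}_\infty$-ring. If a free $A$-module on $n$ generators, in arbitrary degrees, is a retract of a $k$-cell complex with $k\ge1$, then $n\le k$.
\end{theorem}

To see why one would guess this, and where the difficulty lies, ask what kind of invariant could prove it. An Euler characteristic cannot, because it vanishes on $A\oplus\Sigma A$. One needs a count that ignores shifts and is only subadditive in cofiber sequences. Let $\mathrm{Perf}(A)$ be the smallest full subcategory of $A$-modules that contains $A$ and is closed under shifts, cofibers and retracts.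

\begin{definition}\label{def:rank}
A \emph{normalized rank function} for $A$ is a function $\rho$ from isomorphism classes of $\mathrm{Perf}(A)$ to $\mathbb{R}_{\ge0}$ with $\rho(\Sigma X)=\rho(X)$, $\rho(X\oplus Y)=\rho(X)+\rho(Y)$, $\rho(Y)\le\rho(X)+\rho(Z)$ for every cofiber sequence $X\to Y\to Z$, and $\rho(A)=1$.
\end{definition}

\begin{lemma}\label{lem:easy}
If $A$ has a normalized rank function, then $A$ has invariant cell numbers.
\end{lemma}

\begin{proof}
Additivity gives $\rho(0)=0$, and the sequences $X_{i-1}\to X_i\to\Sigma^{\sigma_i}A$ give $\rho(X_k)\le k$. If $X_k\simeq Y\oplus Y'$ with $Y$ free on $n$ generators, then $n=\rho(Y)\le\rho(Y)+\rho(Y')=\rho(X_k)\le k$.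
\end{proof}

\begin{example}[Connective rings]\label{ex:connective}
Let $A\neq0$ be a connective $\mathbb{E}_\infty$-ring and $\kappa$ a residue field of $\pi_0A$. There are ring maps $A\to H\pi_0A\to H\kappa$, and $\rho(X)=\dim_\kappa\pi_*(H\kappa\otimes_AX)$ is a normalized rank function; subadditivity is the long exact sequence. For nonconnective $A$ the truncation map $A\to H\pi_0A$ is not available, and there is no evident way to realize a residue field of $\pi_*A$ by a map of ring spectra out of $A$.
\end{example}

\begin{example}[One cell]\label{ex:onecell}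
Let $A\ne0$ be an $\mathbb{E}_1$-ring with $\pi_*A$ graded-commutative, and suppose $\Sigma^{t_1}A\oplus\Sigma^{t_2}A$ is a retract of the one-cell complex $\Sigma^\sigma A$. The components $f_a$, $g_a$ of $f$, $g$ correspond to homogeneous elements $\phi_a,\gamma_a\in\pi_*A$, and composites correspond to products up to sign. From $g_1f_1=\mathrm{id}$ we see that $\phi_1$ is a unit; from $g_2f_1=0$ we then get $\gamma_2=0$; this contradicts $g_2f_2=\mathrm{id}\ne0$.
\end{example}

\begin{example}[Two cells]\label{ex:twocells}
For $X=\operatorname{cofib}(y\colon\Sigma^sA\to A)$ there is an exact sequence $0\to\pi_*A/y\to\pi_*X\to\Sigma^{s+1}\operatorname{ann}(y)\to0$. The ideal $\operatorname{ann}(y)$ can need many generators: in $\kappa[y,a_1,\dots,a_m]/(ya_1,\dots,ya_m)$ it is $(a_1,\dots,a_m)$, which needs $m$. So the number of cells of $X$ does not bound the number of generators of $\pi_*X$, and reducing $\pi_*X$ modulo a maximal ideal of $\pi_*A$ proves nothing, already for $k=2$.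
\end{example}

\begin{example}[No commutativity]\label{ex:leavitt}
A Leavitt algebra is a nonzero ring $R$ with $R\cong R^2$ as left modules \cite{Leavitt}. Another ring with this property is $R=\operatorname{End}(V)$ for a vector space $V$ of infinite dimension, since $R=\operatorname{Hom}(V,V)\cong\operatorname{Hom}(V\oplus V,V)=R^2$. With attaching degree $s_0=-1$, the one-cell complex is $\operatorname{cofib}(\Sigma^{-1}HR\to0)=HR$, and it is equivalent to the free module $HR\oplus HR$ on two generators of degree $0$. So Theorem~\ref{thm:A} fails for $\mathbb{E}_1$-rings.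
\end{example}

These examples suggest two complements. The first is the converse of Lemma~\ref{lem:easy}; the second says how much commutativity is needed once the shape of the modules is bounded.

\begin{theorem}\label{thm:B}
An $\mathbb{E}_1$-ring $A$ has invariant cell numbers if and only if it has a normalized rank function. Hence, by Theorem~\ref{thm:A}, every $\mathbb{E}_\infty$-ring $A\ne0$ has a normalized rank function.
\end{theorem}

\begin{theorem}\label{thm:C}
For all $k\ge1$ and $D\ge0$ there is $m=m(k,D)\ge1$ such that for every nonzero $\mathbb{E}_m$-ring $A$ the following holds: no free $A$-module on $n>k$ generators of degrees in $[-D,D]$ is a retract of a $k$-cell complex with all attaching degrees $s_i\in[-D,D]$. For $k=D=1$ the value $m=1$ does not suffice.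
\end{theorem}

Section~\ref{sec:toy} proves the classical statement about $R^n$ and $R^k$ without residue fields, by the growth argument that generalizes. Sections~\ref{sec:red}--\ref{sec:proofA} prove Theorem~\ref{thm:A}; Sections~\ref{sec:B} and~\ref{sec:C} prove Theorems~\ref{thm:B} and~\ref{thm:C}.

\section{The growth argument for ordinary rings}\label{sec:toy}

Let $\mathbb{K}$ be a field and $R\ne0$ a commutative $\mathbb{K}$-algebra. Suppose $F$ is a $k\times n$ matrix and $G$ an $n\times k$ matrix over $R$ with $GF=I_n$. We show $n\le k$ by taking Kronecker powers.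

\emph{Lower bound.} Since the entries commute, $G^{\otimes N}F^{\otimes N}=(GF)^{\otimes N}$ is the identity matrix of size $n^N$. So $G^{\otimes N}$ sends the $n^N$ columns of $F^{\otimes N}$ to the standard basis vectors, which are linearly independent over $\mathbb{K}$ because $1\ne0$ in $R$. Hence the columns of $F^{\otimes N}$ are linearly independent over $\mathbb{K}$.

\emph{Upper bound.} Each entry of $F^{\otimes N}$ is a monomial of degree $N$ in the $nk$ entries of $F$. These monomials span a subspace $R_{(N)}\subset R$ of dimension at most $(N+1)^{nk}$, and the columns lie in $(R_{(N)})^{k^N}$.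

Together, $n^N\le k^N(N+1)^{nk}$ for all $N$, and $N$-th roots give $n\le k$ as $N\to\infty$. For $k=1$, $n=2$ and $F=(x_1\ x_2)$ the statement is that the $2^N$ products $x_{a_1}\cdots x_{a_N}$ are independent but lie in the span of $N+1$ monomials, which is absurd for $N=2$. Commutativity enters twice: in the multiplicativity of Kronecker powers, and in the count of monomials, since there are $(nk)^N$ noncommutative words of length $N$.

Four things must be supplied to run this argument over an $\mathbb{E}_\infty$-ring.
\begin{enumerate}
\item A ground field over which to count dimensions (Lemma~\ref{lem:field}).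
\item A homotopical form of ``only finitely many elements of $R$ are involved''. This is the passage to a finite cell algebra $P$ (Proposition~\ref{prop:reduce}).
\item A substitute for $R_{(N)}$. If $X$ is a $k$-cell complex, $X^{\otimes N}$ is built from $k^N$ cells, but by Example~\ref{ex:twocells} a class in $\pi_*X^{\otimes N}$ has no ``entries'' in $\pi_*P$. We therefore filter $P$ and $X$ themselves, before taking homotopy groups. The dimension of $\pi_t$ of a filtration stage is subadditive in cofiber sequences, and this replaces the count of entries (Sections~\ref{sec:fil} and~\ref{sec:filP}).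
\item A substitute for the count of monomials. In characteristic $p$ the free $\mathbb{E}_\infty$-algebra is much larger than a polynomial ring, but its growth is still subexponential, and that is all the argument uses (Section~\ref{sec:free}).
\end{enumerate}

\section{Reduction to finite cell algebras over a field}\label{sec:red}

From now on $\mathbb{K}$ is $\mathbb{Q}$ or $\mathbb{F}_p$, identified with its Eilenberg--Mac Lane spectrum. Every object of $\mathrm{Mod}_{\mathbb{K}}$ is a sum of shifts of $\mathbb{K}$, and $\pi_*(V\otimes V')=\pi_*V\otimes\pi_*V'$, with $\otimes$ taken over $\mathbb{K}$.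

We use the following standard facts about a presentably symmetric monoidal stable $\infty$-category $\mathcal{C}$ with unit $\mathbf{1}$, and its category $\mathrm{CAlg}(\mathcal{C})$ of $\mathbb{E}_\infty$-algebras.
\begin{itemize}
\item[(F1)] The forgetful functor $\mathrm{CAlg}(\mathcal{C})\to\mathcal{C}$ preserves sifted colimits (in particular filtered colimits and geometric realizations) and has the left adjoint $\mathrm{Sym}(M)=\bigoplus_{l\ge0}(M^{\otimes l})_{h\Sigma_l}$. Every algebra is a geometric realization of free algebras.
\item[(F2)] The pushout of $P\leftarrow Q\to R$ in $\mathrm{CAlg}(\mathcal{C})$ is the relative tensor product $P\otimes_QR$.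
\item[(F3)] The \emph{augmentation} is $\mathrm{Sym}(M)\to\mathrm{Sym}(0)=\mathbf{1}$. If an algebra map $\mathrm{Sym}(M)\to C$ corresponds to a null map $M\to C$, it factors through the augmentation, and as $C$-algebras
\[C\otimes_{\mathrm{Sym}(M)}\mathbf{1}\simeq C\otimes(\mathbf{1}\otimes_{\mathrm{Sym}(M)}\mathbf{1})\simeq C\otimes\mathrm{Sym}(\Sigma M);\]
the last step holds because $\mathrm{Sym}$ preserves the pushout $\Sigma M=0\sqcup_M0$.
\item[(F4)] A symmetric monoidal, colimit-preserving functor commutes with $\mathrm{Sym}$ and with relative tensor products, and it induces symmetric monoidal, colimit-preserving functors on categories of modules over $\mathbb{E}_\infty$-algebras.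
\end{itemize}

\begin{lemma}\label{lem:field}
If $A\ne0$ is an $\mathbb{E}_\infty$-ring, then $A\otimes\mathbb{Q}\ne0$ or $A\otimes\mathbb{F}_p\ne0$ for some prime $p$.
\end{lemma}

\begin{proof}
We use May's nilpotence conjecture, proved by Mathew, Naumann and Noel \cite[Theorem A]{MNN}: for an $H_\infty$-ring $R$ (for instance an $\mathbb{E}_\infty$-ring) and $x\in\pi_*R$ with $p^ax=0$, the element $x$ is nilpotent if and only if its Hurewicz image in $(H\mathbb{F}_p)_*R$ is nilpotent.

Suppose $A\otimes\mathbb{Q}=0$. Then $1\in\pi_0A$ has finite additive order greater than $1$; write the order as $p^au$ with $a\ge1$ and $p\nmid u$. Put $x=u\cdot1$. Then $p^ax=0$, and $x^j=u^j\cdot1\ne0$ for all $j$, because $p^au$ does not divide $u^j$. So $x$ is not nilpotent, its Hurewicz image is not nilpotent, and in particular $\pi_*(A\otimes\mathbb{F}_p)=(H\mathbb{F}_p)_*A\ne0$.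
\end{proof}

By base change along $A\to A\otimes\mathbb{K}$, it suffices to prove Theorem~\ref{thm:A} for nonzero $\mathbb{E}_\infty$-$\mathbb{K}$-algebras. Such an algebra can be arbitrarily large, so no growth bound can hold for it. But a counterexample is a finite amount of data, and we next move it to an algebra with a finite presentation.

Write $\mathrm{CAlg}_{\mathbb{K}}=\mathrm{CAlg}(\mathrm{Mod}_{\mathbb{K}})$ and $\mathrm{Sym}_d=\mathrm{Sym}(\Sigma^d\mathbb{K})$; homotopy classes of algebra maps $\mathrm{Sym}_d\to P$ are elements of $\pi_dP$. For $y\in\pi_dP$ put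
\[P/\!/y=P\otimes_{\mathrm{Sym}_d}\mathbb{K},\]
formed with $y$ and the augmentation. This is the universal $P$-algebra with a nullhomotopy of $y$. A \emph{finite cell algebra} is one obtained from $\mathbb{K}$ by finitely many operations $P\mapsto P/\!/y$. By (F3), $P/\!/0\simeq P\otimes\mathrm{Sym}_{d+1}$ for $0\in\pi_dP$, so the operation adjoins generators as well as relations; in particular each $\mathrm{Sym}_d$ is a finite cell algebra. Let $\mathcal{F}\subset\mathrm{CAlg}_{\mathbb{K}}$ be the full subcategory of algebras equivalent to finite cell algebras.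

\begin{lemma}\label{lem:pushout}
$\mathcal{F}$ is closed under pushouts.
\end{lemma}

\begin{proof}
Let $P\leftarrow Q\to R$ be maps in $\mathcal{F}$. The maps need not respect the cells, so we induct on the number of cells of $Q$. If $Q=\mathbb{K}$, attach the cells of $R$ to $P$ one at a time, using $P\otimes(R'/\!/y)\simeq(P\otimes R')/\!/(1\otimes y)$.

Let $Q=Q'/\!/y$ with $y\in\pi_dQ'$, and put $S=P\otimes_{Q'}R$, which lies in $\mathcal{F}$ by induction. In any category with pushouts,
\[P\otimes_QR\simeq S\otimes_{Q\otimes_{Q'}Q}Q,\]
where $Q\otimes_{Q'}Q\to Q$ is the fold map. Since $y$ becomes null in $Q$, fact (F3) gives $Q\otimes_{Q'}Q=Q\otimes_{\mathrm{Sym}_d}\mathbb{K}\simeq Q\otimes\mathrm{Sym}_{d+1}$ as algebras over the left factor $Q$. The fold map becomes a $Q$-algebra map $Q\otimes\mathrm{Sym}_{d+1}\to Q$, determined by the image $z\in\pi_{d+1}Q$ of the generator $x$. The $Q$-algebra endomorphism $x\mapsto x-z$ has the inverse $x\mapsto x+z$, and after precomposing with it the fold map sends $x$ to $0$, so it is $Q$ tensored with the augmentation. Thus $Q\simeq(Q\otimes\mathrm{Sym}_{d+1})\otimes_{\mathrm{Sym}_{d+1}}\mathbb{K}$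 as an algebra over $Q\otimes_{Q'}Q$, and $P\otimes_QR\simeq S\otimes_{\mathrm{Sym}_{d+1}}\mathbb{K}=S/\!/y'$ for some $y'\in\pi_{d+1}S$.
\end{proof}

\begin{lemma}\label{lem:ind}
Every $\mathbb{E}_\infty$-$\mathbb{K}$-algebra is a filtered colimit of finite cell algebras.
\end{lemma}

\begin{proof}
The category $\mathcal{F}$ is essentially small. It contains the initial object and is closed under pushouts, so it is closed under finite colimits. Its objects are compact: $\mathrm{Sym}_d$ is compact because the forgetful functor preserves filtered colimits, and finite colimits of compact objects are compact. By \cite[\S5.3.5, \S5.5.1]{HTT}, the induced functor $\mathrm{Ind}(\mathcal{F})\to\mathrm{CAlg}_{\mathbb{K}}$ is then fully faithful and preserves colimits, so its essential image is closed under colimits. The image contains each $\mathrm{Sym}_d$, hence each $\mathrm{Sym}(V)$, which is a coproduct of these, hence every algebra by (F1). Every object of $\mathrm{Ind}(\mathcal{F})$ is a filtered colimit of objects of $\mathcal{F}$.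
\end{proof}

\begin{proposition}\label{prop:reduce}
If Theorem~\ref{thm:A} holds for all nonzero finite cell algebras over $\mathbb{Q}$ and over the fields $\mathbb{F}_p$, then it holds in general.
\end{proposition}

\begin{proof}
Let $B\ne0$ be an $\mathbb{E}_\infty$-$\mathbb{K}$-algebra, and let a free $B$-module $Y$ on $n$ generators be a retract of a $k$-cell complex $X$. Write $B=\operatorname{colim}_\alpha P_\alpha$ with $P_\alpha\in\mathcal{F}$, indexed by a filtered poset. For a $P_\alpha$-module $M$ write $M_\beta=P_\beta\otimes_{P_\alpha}M$ and $M_B=B\otimes_{P_\alpha}M=\operatorname{colim}_{\beta\ge\alpha}M_\beta$. If $M$ is a finite cell complex, then $\mathrm{Map}_{P_\alpha}(M,-)$ commutes with filtered colimits, since this holds for $\Sigma^sP_\alpha$ and passes to cofibers. So for every $P_\alpha$-module $M'$,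
\begin{equation}\label{eq:descent}
\pi_0\mathrm{Map}_B(M_B,M'_B)=\operatorname{colim}_{\beta\ge\alpha}\pi_0\mathrm{Map}_{P_\beta}(M_\beta,M'_\beta).
\end{equation}
If $X_i$ is the base change of an $i$-cell complex over $P_\alpha$, then by \eqref{eq:descent} the next attaching map is defined over some $P_\beta$, and so is its cofiber $X_{i+1}$. After $k$ steps $X$ is defined over some $P_\alpha$, and so is $Y$. By \eqref{eq:descent} again, $f$ and $g$ are defined at a later stage, and the equality $gf=\mathrm{id}$ in $\pi_0$ holds at a still later stage $P=P_\gamma$. Finally $P\ne0$, because $P$ has a unital map to $B\ne0$.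
\end{proof}

\section{Filtered modules}\label{sec:fil}

Let $\mathrm{Fil}=\mathrm{Fun}((\mathbb{Z},\le),\mathrm{Mod}_{\mathbb{K}})$ be the category of sequences $\cdots\to M_{i-1}\to M_i\to\cdots$, with the Day convolution product
\[(M\otimes N)_i=\operatorname{colim}_{a+b\le i}M_a\otimes N_b.\]
It is presentably symmetric monoidal and stable, with colimits computed stagewise. An $\mathbb{E}_\infty$-algebra in $\mathrm{Fil}$ has coherent products $M_a\otimes M_b\to M_{a+b}$; this is the meaning of a multiplicative filtration.

For $V\in\mathrm{Mod}_{\mathbb{K}}$ and $w\in\mathbb{Z}$ let $V(w)$ be $V$ in filtrations $\ge w$, with identity transition maps, and $0$ below. The object $\mathbb{K}(w)$ corepresents the $w$-th stage: homotopy classes of maps $\Sigma^d\mathbb{K}(w)\to M$ are elements of $\pi_dM_w$. The unit is $\mathbb{K}(0)$, and the Yoneda functor $w\mapsto\mathbb{K}(w)$ is symmetric monoidal on the poset $\mathbb{Z}^{\mathrm{op}}$ under addition. Consequently $(V,w)\mapsto V(w)=V(0)\otimes\mathbb{K}(w)$ is a symmetric monoidal functor $\mathrm{Mod}_{\mathbb{K}}\times\mathbb{Z}^{\mathrm{op}}\to\mathrm{Fil}$.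 For $M\in\mathrm{Fil}$ put $M(w)=M\otimes\mathbb{K}(w)$, so that $M(w)_i=M_{i-w}$. The canonical map $\tau\colon M(1)\to M$ is, at stage $i$, the transition map $M_{i-1}\to M_i$.

Two functors extract information from a filtered module. The \emph{underlying module} $|M|=\operatorname{colim}_iM_i$ defines a symmetric monoidal, colimit-preserving functor $\mathrm{Fil}\to\mathrm{Mod}_{\mathbb{K}}$ with $|M(w)|=|M|$ and $|V(w)|=V$. Since $\pi_*|M|=\operatorname{colim}_i\pi_*M_i$, every class in $\pi_*|M|$ lifts to all sufficiently high stages. The \emph{graded pieces} are $\mathrm{gr}_iM=\operatorname{cofib}(M_{i-1}\to M_i)$. Put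
\[\Lambda=\operatorname{cofib}(\tau\colon\mathbb{K}(1)\to\mathbb{K}(0)),\]
which is $\mathbb{K}$ in filtration $0$ and zero elsewhere. Then $\Lambda\otimes M=\operatorname{cofib}(\tau\colon M(1)\to M)$, so $(\Lambda\otimes M)_i=\mathrm{gr}_iM$. We will need to compute graded pieces of pushouts of algebras, and for that $\Lambda\otimes-$ must take algebras to algebras.

Let $\mathrm{Fil}^{\ge0}\subset\mathrm{Fil}$ be the full subcategory of $M$ with $M_i=0$ for $i<0$. It is closed under colimits, contains the unit, and is equivalent to $\mathrm{Fun}(\mathbb{Z}_{\ge0},\mathrm{Mod}_{\mathbb{K}})$. For $M,N\in\mathrm{Fil}^{\ge0}$ the diagram $M_a\otimes N_b$ on $\{a+b\le i\}$ vanishes outside the upward closed subset $a,b\ge0$, so it is left Kan extended from that subset and the colimit may be taken there. Hence $\mathrm{Fil}^{\ge0}$ is closed under $\otimes$, and $(M\otimes N)_0=M_0\otimes N_0$.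

\begin{lemma}\label{lem:Lambda}
$\Lambda$ is an $\mathbb{E}_\infty$-algebra in $\mathrm{Fil}$ whose unit is the canonical map $\mathbb{K}(0)\to\Lambda$.
\end{lemma}

\begin{proof}
Call $N\in\mathrm{Fil}^{\ge0}$ \emph{local} if $N_w=0$ for $w\ge1$. A local object is right Kan extended from $\{0\}\subset\mathbb{Z}_{\ge0}$, so $\mathrm{Map}(M,N)=\mathrm{Map}(M_0,N_0)$ for all $M\in\mathrm{Fil}^{\ge0}$. Therefore the inclusion of the local objects has the left adjoint $L$, where $LM$ is $M_0$ in filtration $0$ and zero elsewhere. A map is inverted by $L$ exactly when it is an equivalence in filtration $0$, and such maps are preserved by $-\otimes N$ because $(M\otimes N)_0=M_0\otimes N_0$. So the localization is compatible with $\otimes$, and by \cite[2.2.1.9]{HA} the local objects form a symmetric monoidal category with unit $L\mathbb{K}(0)$ whose inclusion into $\mathrm{Fil}^{\ge0}$ is lax symmetric monoidal. Thus $L\mathbb{K}(0)$ is an $\mathbb{E}_\infty$-algebra with unit $\mathbb{K}(0)\to L\mathbb{K}(0)$. Since $\Lambda$ is local and $\mathbb{K}(0)\to\Lambda$ is an equivalence in filtration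 $0$, we have $\Lambda=L\mathbb{K}(0)$.
\end{proof}

\section{The size of free $\mathbb{E}_\infty$-algebras}\label{sec:free}

For $e\in\mathbb{Z}$ and $l\ge0$ let $S_l(e)=((\Sigma^e\mathbb{K})^{\otimes l})_{h\Sigma_l}$ be the summand of \emph{weight} $l$ in $\mathrm{Sym}_e$, and let $h_{l,q}(e)=\dim\pi_qS_l(e)$. The space of automorphisms of $(\Sigma^e\mathbb{K})^{\otimes l}\simeq\Sigma^{el}\mathbb{K}$ is the discrete group $\mathbb{K}^\times$, so the action of $\Sigma_l$ is determined by a character. By the Koszul sign rule a transposition acts by $(-1)^e$, so the character is $\mathrm{sgn}^e$. Homotopy orbits compute group homology, and therefore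
\begin{equation}\label{eq:h}
h_{l,q}(e)=\dim H_{q-el}(\Sigma_l;\mathbb{K}(\mathrm{sgn}^e)),\qquad h_{l,q}(e)=h_{l,q+wl}(e+w)\quad\text{for even }w.
\end{equation}
Neither grading alone gives a finite count. For $\mathbb{K}=\mathbb{F}_2$ we have $h_{2,q}(e)=\dim H_{q-2e}(\Sigma_2;\mathbb{F}_2)=1$ for all $q\ge2e$, so weight $2$ is infinite-dimensional; for $e=0$ every weight contributes to $\pi_0$. The second identity in \eqref{eq:h} shows the way out: counting by $q+wl$ is the same as counting by degree in the free algebra on a class of degree $e+w$, which is positive for large $w$. For $e\ge1$ let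
\[\Phi_e(T)=\sum_{l,q}h_{l,q}(e)\,T^q\]
be the Poincar\'e series of $\pi_*\mathrm{Sym}_e$. It is a power series with finite coefficients, because each $h_{l,q}(e)$ is finite and vanishes unless $el\le q$.

\begin{lemma}\label{lem:Phi}
For $e\ge1$ the series $\Phi_e(T)$ converges for $0\le T<1$.
\end{lemma}

\begin{proof}
For $\mathbb{K}=\mathbb{Q}$, group homology is concentrated in degree $0$, where it is $\mathbb{Q}$ if $e$ is even or $l\le1$, and $0$ otherwise. So $\Phi_e=1/(1-T^e)$ for even $e$ and $\Phi_e=1+T^e$ for odd $e$.

Let $\mathbb{K}=\mathbb{F}_p$. By (F4), $\mathrm{Sym}_e$ is $\mathbb{F}_p$ tensored with the free $\mathbb{E}_\infty$-ring on the sphere $\mathbb{S}^e$, so $\pi_*\mathrm{Sym}_e$ is the mod $p$ homology of that ring. We recall its structure from \cite[Part I, \S4]{CLM} and \cite[Ch.~IX.2]{BMMS}. It carries Dyer--Lashof operations. For $p=2$ these are operations $Q^s$ raising degree by $s$, with $Q^sy=0$ if $s<|y|$. For odd $p$ they are operations $\beta^\epsilon Q^s$, $\epsilon\in\{0,1\}$, raising degree by $2s(p-1)-\epsilon$, with $\beta^\epsilon Q^sy=0$ if $2s-\epsilon<|y|$.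 As a graded-commutative algebra, $\pi_*\mathrm{Sym}_e$ is generated by the iterated operations on the fundamental class of degree $e$.

The vanishing conditions force a nonzero operation to multiply the degree by at least $p$. For $p=2$ a nonzero value has degree $|y|+s\ge2|y|$. For odd $p$, from $2s\ge|y|+\epsilon$ we get
\[|y|+2s(p-1)-\epsilon\ \ge\ p|y|+(p-2)\epsilon\ \ge\ p|y|.\]
So a nonzero iterate of length $j$ has degree at least $p^je\ge p^j$, and a nonzero iterate of degree $q$ has length at most $\log_pq$. Each operation in it acts on a class of positive degree, so $s\ge1$, and raises the degree by at least $s$, so $s\le q$. This leaves at most $2q$ choices of $(\epsilon,s)$ at each step. The number $g_q$ of nonzero iterates of degree $q$ thus satisfies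
\[g_q\le(1+\log_pq)\,(2q)^{\log_pq},\]
and the logarithm of the right side is $O((\log q)^2)=o(q)$. Hence $\sum_qg_qT^q<\infty$ for $0\le T<1$. Monomials in the iterates span $\pi_*\mathrm{Sym}_e$, so $\Phi_e(T)\le\prod_{q\ge1}(1-T^q)^{-g_q}$ coefficientwise. Using $-\log(1-x)\le x/(1-x)$, the logarithm of the product is at most
\[\sum_qg_q\frac{T^q}{1-T^q}\le\frac1{1-T}\sum_qg_qT^q<\infty.\qedhere\]
\end{proof}

We also need free algebras in $\mathrm{Fil}$. In $\mathrm{Mod}_{\mathbb{K}}\times\mathbb{Z}^{\mathrm{op}}$ the $l$-th tensor power of $(\Sigma^e\mathbb{K},w)$ is $((\Sigma^e\mathbb{K})^{\otimes l},wl)$, and $\Sigma_l$ acts trivially on the second coordinate, because an object of a poset has no automorphisms. Since $V\mapsto V(wl)$ preserves colimits,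
\begin{equation}\label{eq:symfil}
\mathrm{Sym}(\Sigma^e\mathbb{K}(w))=\bigoplus_{l\ge0}S_l(e)(wl).
\end{equation}

\section{A filtration of subexponential growth on a finite cell algebra}\label{sec:filP}

The homotopy of $P/\!/y$ is hard to compute from that of $P$. An upper bound is all we need, and a filtration gives one. If the new cell is placed in a filtration strictly higher than the one in which $y$ appears, then $y$ vanishes on graded pieces, and there the cell is attached freely.

\begin{proposition}\label{prop:growth}
Let $P$ be a finite cell algebra over $\mathbb{K}$. There is an $\mathbb{E}_\infty$-algebra $\tilde P$ in $\mathrm{Fil}^{\ge0}$ with $|\tilde P|\simeq P$ as algebras such that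
\[\Psi(T)=\sum_{i,q}\dim\pi_q(\mathrm{gr}_i\tilde P)\,T^{q+i}\]
is finite for $0<T<1$. For all integers $q_0$, $i_0$, all $i\le i_0$ and all $0<T<1$,
\begin{equation}\label{eq:bound}
\sum_{q\le q_0}\dim\pi_q\tilde P_i\le T^{-(q_0+i_0)}\,\Psi(T).
\end{equation}
\end{proposition}

\begin{proof}
Let $P_0=\mathbb{K}$, $P_{j+1}=P_j/\!/y_j$ with $y_j\in\pi_{d_j}P_j$, and $P=P_\ell$. We construct algebras $\tilde P_j$ in $\mathrm{Fil}^{\ge0}$ with $|\tilde P_j|=P_j$, starting from $\tilde P_0=\mathbb{K}(0)$. Given $\tilde P_j$, choose an integer $w_j\ge2$ such that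
\begin{enumerate}
\item[(a)] $y_j$ lifts to $\pi_{d_j}$ of the stage $(\tilde P_j)_{w_j-1}$;
\item[(b)] $w_j$ is even;
\item[(c)] $e_j:=d_j+1+w_j\ge1$.
\end{enumerate}
Let $\tilde y_j\in\pi_{d_j}(\tilde P_j)_{w_j}$ be the image of a lift as in (a) under the transition map, viewed as a map $\Sigma^{d_j}\mathbb{K}(w_j)\to\tilde P_j$. Put $F_j=\mathrm{Sym}(\Sigma^{d_j}\mathbb{K}(w_j))$ and $\tilde P_{j+1}=\tilde P_j\otimes_{F_j}\mathbb{K}(0)$. This lies in $\mathrm{Fil}^{\ge0}$, and $|\tilde P_{j+1}|=P_j\otimes_{\mathrm{Sym}_{d_j}}\mathbb{K}=P_{j+1}$ by (F4). Let $\tilde P=\tilde P_\ell$.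

By Lemma~\ref{lem:Lambda}, $\tilde P_j\to\Lambda\otimes\tilde P_j$ is a map of algebras. The composite $\Sigma^{d_j}\mathbb{K}(w_j)\to\tilde P_j\to\Lambda\otimes\tilde P_j$ is the image of $\tilde y_j$ in $\pi_{d_j}\mathrm{gr}_{w_j}\tilde P_j$, and this is zero because $\tilde y_j$ comes from filtration $w_j-1$. This is the purpose of (a). By (F2) and (F3),
\[\Lambda\otimes\tilde P_{j+1}\simeq(\Lambda\otimes\tilde P_j)\otimes_{F_j}\mathbb{K}(0)\simeq\Lambda\otimes\tilde P_j\otimes\mathrm{Sym}(\Sigma^{d_j+1}\mathbb{K}(w_j)).\]
By induction, $\tilde P$ has the same graded pieces as $\bigotimes_j\mathrm{Sym}(\Sigma^{d_j+1}\mathbb{K}(w_j))$. By \eqref{eq:symfil} this tensor product is the sum, over all $(l_0,\dots,l_{\ell-1})$, of the objects $\big(\bigotimes_jS_{l_j}(d_j+1)\big)\big(\sum_jw_jl_j\big)$. Now $\mathrm{gr}_i(V(w))$ is $V$ for $i=w$ and zero otherwise. The K\"unneth formula, then (b) and \eqref{eq:h}, give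
\[\Psi(T)=\prod_j\ \sum_{l,q}h_{l,q}(d_j+1)\,T^{q+w_jl}=\prod_j\ \sum_{l,q}h_{l,q+w_jl}(e_j)\,T^{q+w_jl}=\prod_j\Phi_{e_j}(T),\]
which is finite for $0<T<1$ by (c) and Lemma~\ref{lem:Phi}.

For \eqref{eq:bound}, the cofiber sequences $\tilde P_{i-1}\to\tilde P_i\to\mathrm{gr}_i\tilde P$ between stages of $\tilde P$ and the vanishing of the negative stages give $\dim\pi_q\tilde P_i\le\sum_{0\le i'\le i}\dim\pi_q\mathrm{gr}_{i'}\tilde P$. For $q\le q_0$ and $i'\le i_0$ we have $1\le T^{q+i'}T^{-(q_0+i_0)}$. Summing over these $(q,i')$ gives the bound.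
\end{proof}

\begin{example}\label{ex:laurent}
Let $\mathbb{K}=\mathbb{Q}$. Adjoin generators $u$ of degree $2$ and $v$ of degree $-2$ (so $d_0=1$, $d_1=-3$, $y_0=y_1=0$), and then kill $y_2=uv-1$ (so $d_2=0$). Here $\pi_*P_2=\mathbb{Q}[u,v]$ has infinite-dimensional $\pi_0$ and is unbounded below. Rationally $\mathbb{Q}$ is the cofiber of multiplication by the generator of $\mathrm{Sym}_0$, so $P=P_3$ is the cofiber of $uv-1$ on $P_2$ and $\pi_*P=\mathbb{Q}[u^{\pm1}]$. The smallest choices are $w_0=2$ and $w_1=4$; then $uv-1$ appears in filtration $6$ and $w_2=8$. So $(e_0,e_1,e_2)=(4,2,9)$ and $\Psi(T)=(1+T^9)/\big((1-T^4)(1-T^2)\big)$. The graded pieces are those of $\mathbb{Q}[u,v]$ tensored with an exterior algebra on a class of degree $1$: they forget the cancellation caused by the relation, which is harmless for an upper bound.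
\end{example}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

By Proposition~\ref{prop:reduce} we may assume that $A=P$ is a nonzero finite cell algebra over $\mathbb{K}$. Let $Y=\bigoplus_{a=1}^n\Sigma^{t_a}P$ be a retract of a $k$-cell complex $X$ via $f\colon Y\to X$ and $g\colon X\to Y$, and let $\sigma_1,\dots,\sigma_k$ be the dimensions of the cells of $X$. Fix an integer $b\ge\max_{a,i}(|t_a|,|\sigma_i|)$. Take $\tilde P$ and $\Psi$ from Proposition~\ref{prop:growth}, and work in $\mathrm{Mod}_{\tilde P}(\mathrm{Fil})$ with $\otimes=\otimes_{\tilde P}$. By (F4), $|\cdot|$ is a symmetric monoidal exact functor to $\mathrm{Mod}_P$. Homotopy classes of $\tilde P$-module maps $\Sigma^s\tilde P(v)\to\tilde M$ are elements of $\pi_s\tilde M_v$, and $|\cdot|$ sends such a map to the map $\Sigma^sP\to|\tilde M|$ given by the image in $\pi_s|\tilde M|$.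

\emph{Filtering $X$.} We lift the cells one at a time, starting from $\tilde X_0=0$. Given $\tilde X_{i-1}$ with $|\tilde X_{i-1}|\simeq X_{i-1}$, the attaching map of the $i$-th cell is a class in $\pi_{\sigma_i-1}|\tilde X_{i-1}|$. It lifts to some filtration $v_i\ge0$, that is, to a map $\Sigma^{\sigma_i-1}\tilde P(v_i)\to\tilde X_{i-1}$. Its cofiber $\tilde X_i$ has $|\tilde X_i|\simeq X_i$. Put $\tilde X=\tilde X_k$. We have cofiber sequences
\begin{equation}\label{eq:cells}
\tilde X_{i-1}\to\tilde X_i\to\Sigma^{\sigma_i}\tilde P(v_i),\qquad v_i\ge0,\quad1\le i\le k.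
\end{equation}
The map $f$ is given by classes $x_a\in\pi_{t_a}X$, the analogs of the columns of $F$ in Section~\ref{sec:toy}. Choose $r\ge0$ such that all of them lift to filtration $r$, that is, to maps $\tilde x_a\colon\Sigma^{t_a}\tilde P(r)\to\tilde X$. For $N\ge1$ and a $\tilde P$-module $\tilde M$ define
\[\delta_N(\tilde M)=\sum_{|t|\le bN}\dim\pi_t(\tilde M_{rN})\in[0,\infty].\]
Evaluation at a stage is exact, so $\delta_N(\tilde M)\le\delta_N(\tilde M')+\delta_N(\tilde M'')$ for a cofiber sequence $\tilde M'\to\tilde M\to\tilde M''$.

\emph{Lower bound: $n^N\le\delta_N(\tilde X^{\otimes N})$.} For $\mathbf{a}=(a_1,\dots,a_N)\in\{1,\dots,n\}^N$ put $t_{\mathbf{a}}=\sum_jt_{a_j}\in[-bN,bN]$. The tensor product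
\[\tilde x_{\mathbf{a}}=\tilde x_{a_1}\otimes\dots\otimes\tilde x_{a_N}\colon\Sigma^{t_{\mathbf{a}}}\tilde P(rN)\to\tilde X^{\otimes N}\]
is a class in $\pi_{t_{\mathbf{a}}}(\tilde X^{\otimes N})_{rN}$. Since $|\cdot|$ is symmetric monoidal, its image in $\pi_*X^{\otimes N}$ is the restriction of $f^{\otimes N}$ to the $\mathbf{a}$-th summand of $Y^{\otimes N}=\bigoplus_{\mathbf{a}}\Sigma^{t_{\mathbf{a}}}P$, all tensor powers being over $P$. As $g^{\otimes N}f^{\otimes N}=\mathrm{id}$, the $\mathbb{K}$-linear map
\[\pi_*(\tilde X^{\otimes N})_{rN}\longrightarrow\pi_*X^{\otimes N}\xrightarrow{\ g^{\otimes N}\ }\pi_*Y^{\otimes N}=\bigoplus_{\mathbf{a}}\pi_{*-t_{\mathbf{a}}}P\]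
sends $\tilde x_{\mathbf{a}}$ to the unit of the $\mathbf{a}$-th summand. These units are linearly independent over $\mathbb{K}$ because $1\ne0$ in $\pi_0P$. So the $n^N$ classes $\tilde x_{\mathbf{a}}$ are linearly independent, and they lie in degrees $|t|\le bN$.

\emph{Upper bound: $\delta_N(\tilde X^{\otimes N})\le k^N\,T^{-(2b+r)N}\,\Psi(T)$ for $0<T<1$.} Tensoring \eqref{eq:cells} with a $\tilde P$-module $\tilde M$ gives $\delta_N(\tilde X\otimes\tilde M)\le\sum_{i=1}^k\delta_N(\Sigma^{\sigma_i}\tilde M(v_i))$. Apply this to $\tilde M=\tilde X^{\otimes(N-1)}$, then to each $\Sigma^{\sigma_i}\tilde X^{\otimes(N-1)}(v_i)=\tilde X\otimes\Sigma^{\sigma_i}\tilde X^{\otimes(N-2)}(v_i)$, and so on. After $N$ steps,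
\[\delta_N(\tilde X^{\otimes N})\le\sum_{\mathbf{i}\in\{1,\dots,k\}^N}\delta_N\big(\Sigma^{\sigma_{\mathbf{i}}}\tilde P(v_{\mathbf{i}})\big),\qquad\sigma_{\mathbf{i}}=\sum_j\sigma_{i_j}\in[-bN,bN],\quad v_{\mathbf{i}}=\sum_jv_{i_j}\ge0.\]
Each of the $k^N$ terms equals $\sum_{|t|\le bN}\dim\pi_{t-\sigma_{\mathbf{i}}}\big(\tilde P_{rN-v_{\mathbf{i}}}\big)$. Here $t-\sigma_{\mathbf{i}}\le2bN$ and $rN-v_{\mathbf{i}}\le rN$, so \eqref{eq:bound} with $q_0=2bN$ and $i_0=rN$ bounds the term by $T^{-(2b+r)N}\Psi(T)$.

\emph{Conclusion.} For all $N\ge1$ and $0<T<1$,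
\[n^N\le k^N\,T^{-(2b+r)N}\,\Psi(T),\]
where $b$, $r$ and the function $\Psi$ depend on neither $N$ nor $T$. For fixed $T$, take $N$-th roots and let $N\to\infty$; since $\Psi(T)<\infty$, this gives $n\le k\,T^{-(2b+r)}$. Letting $T\to1$ gives $n\le k$. \qed

\begin{remark}
The last step shows why convergence on all of $0<T<1$ is needed: if $\Psi$ were only known to converge for $T<T_0<1$, the argument would give $n\le k\,T_0^{-(2b+r)}$, which is no contradiction. The $\mathbb{E}_\infty$-structure was used three times: in Lemma~\ref{lem:field}, to form tensor powers of modules, and in the size of free algebras.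
\end{remark}

\section{Rank functions: proof of Theorem~\ref{thm:B}}\label{sec:B}

One direction is Lemma~\ref{lem:easy}. For the other, let $A$ be an $\mathbb{E}_1$-ring with invariant cell numbers; then $A\ne0$. The rank function will be a linear functional produced by the Hahn--Banach theorem, and the work is to show that the required inequalities do not force $\rho(A)\le0$. The tool is the cell count itself, suitably averaged.

\subsection*{The cell count}
For a module $X$ let $c(X)\in\{0,1,\dots,\infty\}$ be the least number of cells of a cell complex having $X$ as a retract. Then $c(\Sigma X)=c(X)$, and $c(X)\le c(X\oplus X')$ because a retract of a retract is a retract. A free module on $n$ generators has $c=n$: the values $1\le k<n$ are excluded by hypothesis, and $k=0<n$ by $A\ne0$.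

\begin{lemma}\label{lem:csub}
For a cofiber sequence $X\to Y\to Z$ we have $c(Y)\le c(X)+c(Z)$. In particular $c(X\oplus Z)\le c(X)+c(Z)$, and $c$ is finite on $\mathrm{Perf}(A)$.
\end{lemma}

\begin{proof}
Let $Y$ be the cofiber of $\partial\colon\Sigma^{-1}Z\to X$, and choose cell complexes $X^+\simeq X\oplus X'$ and $Z^+\simeq Z\oplus Z'$ with $c(X)$ and $c(Z)$ cells. Let $\partial^+$ be the composite $\Sigma^{-1}Z^+\to\Sigma^{-1}Z\to X\to X^+$. It is the sum of $\partial$, of $\Sigma^{-1}Z'\to0$ and of $0\to X'$, so its cofiber is $Y\oplus Z'\oplus X'$. Let $0=Z^+_0\to Z^+_1\to\cdots$ be the cell chain of $Z^+$, and let $U_j$ be the cofiber of $\partial^+$ restricted to $\Sigma^{-1}Z^+_j$. Then $U_0=X^+$, and $U_{j-1}\to U_j$ has the same cofiber as $Z^+_{j-1}\to Z^+_j$, a shift of $A$. So $\operatorname{cofib}(\partial^+)$ is a complex with $c(X)+c(Z)$ cells. The modules with $c<\infty$ contain $A$ and are closed under shifts, retracts and, by the inequality applied to a rotated sequence, cofibers.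
\end{proof}

The function $c$ is not a rank function. Let $A=H(\kappa\times\kappa)$ for a field $\kappa$, with $A=X\oplus X'$ the decomposition into the two factors. Then $c(X)=c(X')=c(X\oplus X')=1$, so $c$ is not additive. Moreover $c\big((X\oplus\Sigma X')^{\oplus l}\big)=2l$: the dimension of $\pi_t$ of either factor of a cell complex is at most the number of $t$-dimensional cells, so $l$ cells of dimension $0$ and $l$ cells of dimension $1$ are needed. Thus $c$ changes when a single summand is shifted. We will not repair additivity directly, but we need a variant $\bar c$ of $c$ with two properties that hold \emph{in the presence of an arbitrary summand $W$}: it does not increase when $X\oplus Z$ is replaced by an extension $Y$, and it does not change when one summand is shifted. Each property is obtained by one averaging.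

\subsection*{Two averagings}
Recall Fekete's lemma: if $a_{l+l'}\le a_l+a_{l'}$ and $a_l\ge0$, then $\lim_la_l/l$ exists and equals $\inf_la_l/l$. All modules below are perfect, and $X^l$ means $X^{\oplus l}$. Put $c_\infty(X)=\lim_lc(X^l)/l$. From the same properties of $c$, applied to $l$-fold sums, we get $c_\infty(\Sigma X)=c_\infty(X)$ and $c_\infty(X)\le c_\infty(X\oplus X')\le c_\infty(X)+c_\infty(X')$. Also $c_\infty\le c$, and $c_\infty=n$ on a free module on $n$ generators.

\begin{lemma}\label{lem:cinf}
For a cofiber sequence $X\to Y\to Z$ and any $W$ we have $c_\infty(Y\oplus W)\le c_\infty(X\oplus Z\oplus W)$.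
\end{lemma}

\begin{proof}
Lemma~\ref{lem:csub} only gives $c(X)+c(Z\oplus W)$, which may exceed $c(X\oplus Z\oplus W)$. The remedy is to stack copies of $X\oplus Z\oplus W$, gluing the $Z$ of each new copy to the $X$ of the previous one. Fix $s\ge1$, let $O=(X\oplus Z\oplus W)^s$, and put $U_i=X^s\oplus Z^s\oplus Y^{s(i-1)}\oplus W^{si}$, so that $U_1=O$. Consider the composite $\Sigma^{-1}O\to\Sigma^{-1}Z^s\to X^s\to U_i$ of the projection, the boundary map and the inclusion. Its cofiber is the sum of $Y^s$, of the remaining summands $Z^s\oplus Y^{s(i-1)}\oplus W^{si}$ of $U_i$, and of the remaining summands $X^s\oplus W^s$ of $O$; this is $U_{i+1}$. So there are cofiber sequences $U_i\to U_{i+1}\to O$, and $c(U_m)\le m\,c(O)$ by Lemma~\ref{lem:csub}. Since $(Y\oplus W)^{s(m-1)}$ is a retract of $U_m$,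
\[\frac{c\big((Y\oplus W)^{s(m-1)}\big)}{s(m-1)}\le\frac{m}{m-1}\cdot\frac{c\big((X\oplus Z\oplus W)^s\big)}{s}.\]
Let $m\to\infty$ and then $s\to\infty$.
\end{proof}

Now average over shifts. Let $X^{[L]}=\bigoplus_{0\le i<L}\Sigma^iX$. Since $X^{[L+L']}=X^{[L]}\oplus\Sigma^LX^{[L']}$, the sequence $c_\infty(X^{[L]})$ is subadditive in $L$; put $\bar c(X)=\lim_Lc_\infty(X^{[L]})/L$.

\begin{lemma}\label{lem:cbar}
For all perfect modules:
\begin{enumerate}
\item[(i)] $\bar c(X)\le\bar c(X\oplus X')$ and $\bar c(X)\le c(X)$;
\item[(ii)] $\bar c(A^j)=j$;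
\item[(iii)] $\bar c(Y\oplus W)\le\bar c(X\oplus Z\oplus W)$ for every cofiber sequence $X\to Y\to Z$;
\item[(iv)] $\bar c(\Sigma X\oplus W)=\bar c(X\oplus W)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The first inequality is monotonicity of $c_\infty$; the second is $\bar c(X)\le c_\infty(X^{[1]})\le c(X)$. (ii) The module $(A^j)^{[L]}$ is free on $jL$ generators. (iii) Apply Lemma~\ref{lem:cinf} to $X^{[L]}\to Y^{[L]}\to Z^{[L]}$ and $W^{[L]}$. (iv) Let $S=\bigoplus_{1\le i<L}\Sigma^iX\oplus W^{[L]}$. Then $(X\oplus W)^{[L]}=S\oplus X$ and $(\Sigma X\oplus W)^{[L]}=S\oplus\Sigma^LX$. Both values of $c_\infty$ lie in $[c_\infty(S),c_\infty(S)+c(X)]$, so they differ by at most $c(X)$; divide by $L$.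
\end{proof}

\subsection*{The cone and the functional}
Let $\mathcal{M}$ be the commutative monoid of isomorphism classes of $\mathrm{Perf}(A)$ under $\oplus$, modulo the congruence $\sim$ generated by $\Sigma X\sim X$. This congruence is the equivalence relation generated by $\Sigma X\oplus W\sim X\oplus W$, so $\bar c$ descends to $\mathcal{M}$ by (iv). Let $\mathcal{V}=\mathbb{R}\otimes\mathcal{M}^{\mathrm{gp}}$, where $\mathcal{M}^{\mathrm{gp}}$ is the group completion, and let $C\subset\mathcal{V}$ be the set of finite nonnegative combinations of the vectors $[X]+[Z]-[Y]$ for cofiber sequences $X\to Y\to Z$. For every $X$,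
\begin{equation}\label{eq:cone}
[X]\in C\qquad\text{and}\qquad c(X)[A]-[X]\in C.
\end{equation}
The first holds because $X\to0\to\Sigma X$ gives $2[X]\in C$. For the second, let $X\oplus X'=U_k$ be a cell complex with $k=c(X)$ cells and chain $(U_i)$. Then $k[A]-[U_k]=\sum_i([U_{i-1}]+[A]-[U_i])\in C$, and we add $[X']\in C$. A linear functional $\rho$ on $\mathcal{V}$ with $\rho\ge0$ on $C$ and $\rho([A])=1$ therefore defines a normalized rank function: additivity and shift invariance hold by construction, and positivity and subadditivity are the condition on $C$.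

\begin{lemma}\label{lem:notin}
$-[A]\notin C$.
\end{lemma}

\begin{proof}
Suppose $-[A]=\sum_i\lambda_i([X_i]+[Z_i]-[Y_i])$ with finitely many real $\lambda_i>0$. All vectors lie in $\mathbb{Q}\otimes\mathcal{M}^{\mathrm{gp}}$; in a $\mathbb{Q}$-basis of their span this is a linear system for $(\lambda_i)$ with rational coefficients. Its rational solutions are dense in its real solutions, so we may take the $\lambda_i$ rational and positive. Clearing denominators, and multiplying once more to kill torsion, we get $N\ge1$ and integers $m_i\ge1$ with $-N[A]=\sum_im_i([X_i]+[Z_i]-[Y_i])$ in $\mathcal{M}^{\mathrm{gp}}$. Let $X\to Y\to Z$ be the direct sum of $m_i$ copies of the $i$-th sequence, over all $i$. Equality in the group completion means that $A^N\oplus X\oplus Z\oplus W\sim Y\oplus W$ for some $W$. Put $O=X\oplus Z\oplus W$. By (iii), for all $j\ge0$,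
\[\bar c(A^{(j+1)N}\oplus O)=\bar c(A^{jN}\oplus Y\oplus W)\le\bar c(A^{jN}\oplus O).\]
With (i) and (ii) this gives $jN=\bar c(A^{jN})\le\bar c(A^{jN}\oplus O)\le\bar c(O)\le c(O)<\infty$ for all $j$, a contradiction.
\end{proof}

For $v\in\mathcal{V}$ define $p(v)=\inf\{t\in\mathbb{R}:t[A]-v\in C\}$. The set is nonempty: write $v=\sum_i\alpha_i[X_i]$ and use $\alpha_i(c(X_i)[A]-[X_i])\in C$ for $\alpha_i\ge0$ and $-\alpha_i[X_i]\in C$ for $\alpha_i<0$, by \eqref{eq:cone}. It is bounded below: choose $t'$ with $t'[A]+v\in C$; if $t[A]-v\in C$, then $(t+t')[A]\in C$, so $t\ge-t'$ by Lemma~\ref{lem:notin}. Thus $p$ is finite. Since $C$ is closed under sums and positive multiples, $p(v+v')\le p(v)+p(v')$ and $p(\lambda v)=\lambda p(v)$ for $\lambda>0$. Since $t[A]\in C$ exactly when $t\ge0$, we have $p(s[A])=s$ for all $s\in\mathbb{R}$, and $[A]\ne0$. The Hahn--Banach theorem says that a linear functional on a subspace that is bounded above by such a sublinear $p$ extends to a linear functional $\rho\le p$ on the whole space. Apply it to $s[A]\mapsto s$. For $v\in C$ we have $0\cdot[A]-(-v)\in C$,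 so $-\rho(v)=\rho(-v)\le p(-v)\le0$. Hence $\rho\ge0$ on $C$ and $\rho([A])=1$, which proves Theorem~\ref{thm:B}. \qed

\section{Finite commutativity: proof of Theorem~\ref{thm:C}}\label{sec:C}

Modules over an $\mathbb{E}_m$-ring, $m\ge1$, are left modules over its underlying $\mathbb{E}_1$-ring. The proof is a compactness argument: an ultraproduct of counterexamples over $\mathbb{E}_m$-rings with $m\to\infty$ is a counterexample over an $\mathbb{E}_\infty$-ring. The bounds $k$ and $D$ are used to make the counterexamples have the same shape, so that their ultraproduct is again a free module and a $k$-cell complex.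

Suppose no $m$ works for some $k$ and $D$. Then for each $m\ge1$ there is a nonzero $\mathbb{E}_m$-ring $A_m$ and a free $A_m$-module $Y^{(m)}$ that is a retract of a $k$-cell complex $X^{(m)}$, with all generator degrees and attaching degrees in $[-D,D]$; discarding generators, we may assume that $Y^{(m)}$ has exactly $k+1$. There are finitely many possible lists $(t_1,\dots,t_{k+1},s_0,\dots,s_{k-1})$, so one list occurs for all $m$ in an infinite set $S$. Let $\omega$ be a nonprincipal ultrafilter on $S$. We use only that $\omega$ is closed under finite intersections, so that it is a filtered poset under reverse inclusion, that its members are nonempty, and that it contains every cofinite subset of $S$.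

\emph{The ring.} For $m_0\ge1$ let $\omega_{m_0}=\{J\in\omega:J\subset[m_0,\infty)\}$, which is cofinal in $\omega$. For $m\ge m_0$ regard $A_m$ as an $\mathbb{E}_{m_0}$-ring by restriction, and put
\[B_{m_0}=\operatorname{colim}_{J\in\omega_{m_0}}\prod_{m\in J}A_m\ \in\ \mathrm{Alg}_{\mathbb{E}_{m_0}}(\mathrm{Sp}),\]
with the projections as transition maps. Products and filtered colimits of $\mathbb{E}_{m_0}$-rings are computed on underlying spectra, so the restriction functor $\mathrm{Alg}_{\mathbb{E}_{m_0+1}}(\mathrm{Sp})\to\mathrm{Alg}_{\mathbb{E}_{m_0}}(\mathrm{Sp})$ preserves them. Since $\omega_{m_0+1}$ is cofinal in $\omega_{m_0}$, the restriction of $B_{m_0+1}$ is equivalent to $B_{m_0}$. Because $\mathbb{E}_\infty=\operatorname{colim}_m\mathbb{E}_m$ \cite[5.1.1]{HA}, the category $\mathrm{Alg}_{\mathbb{E}_\infty}(\mathrm{Sp})$ is the limit of the tower of the $\mathrm{Alg}_{\mathbb{E}_m}(\mathrm{Sp})$, and an object of the limit of a tower is a sequence of objects with an equivalence between each one and the image of the next. So the $B_{m_0}$ define an $\mathbb{E}_\infty$-ring $A_\omega$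 with underlying $\mathbb{E}_1$-ring $B_1$. We have $\pi_0A_\omega=\operatorname{colim}_{J\in\omega}\prod_{m\in J}\pi_0A_m$. If $1=0$ there, then $1=0$ in $\prod_{m\in J}\pi_0A_m$ for some nonempty $J$, which is false. So $A_\omega\ne0$.

\emph{The modules.} In the category of pairs consisting of an $\mathbb{E}_1$-ring and a left module over it, products and filtered colimits are also computed on underlying spectra. So $(M_m)_m\mapsto\operatorname{colim}_{J\in\omega}\prod_{m\in J}M_m$ defines a functor $\prod_{m\in S}\mathrm{Mod}_{A_m}\to\mathrm{Mod}_{A_\omega}$. It is exact, because products and filtered colimits of spectra are, and it sends $(\Sigma^sA_m)_m$ to $\Sigma^sA_\omega$. Since the degrees do not depend on $m\in S$, the family $(Y^{(m)})_m$ is the sum of the $(\Sigma^{t_a}A_m)_m$, and $(X^{(m)})_m$ is built by $k$ cofiber sequences with sources $(\Sigma^{s_i}A_m)_m$. The functor therefore produces a $k$-cell complex over $A_\omega$ having a free module on $k+1$ generators as a retract. This contradicts Theorem~\ref{thm:A}.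

Finally, Example~\ref{ex:leavitt} has $k=1$, $n=2$, generators of degree $0$ and attaching degree $-1$, so $m=1$ does not suffice for $k=D=1$. \qed

\begin{remark}
The homotopy ring of an $\mathbb{E}_2$-ring is graded-commutative, so Example~\ref{ex:onecell} shows that $m=2$ suffices when $k=1$. The argument above gives no bound on $m(k,D)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BMMS} Bruner, May, McClure and Steinberger, \emph{$H_\infty$ ring spectra}, LNM 1176.

\bibitem{CLM} Cohen, Lada and May, \emph{The homology of iterated loop spaces}, LNM 533.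

\bibitem{Leavitt} Leavitt, \emph{The module type of a ring}, Trans. AMS 103 (1962).

\bibitem{HA} Lurie, \emph{Higher Algebra}.

\bibitem{HTT} Lurie, \emph{Higher Topos Theory}.

\bibitem{MNN} Mathew, Naumann and Noel, \emph{On a nilpotence conjecture of J. P. May}, J. Topology 8 (2015).

\bibitem{Riedel} Florian Riedel, \emph{Nilpotence phenomena over $\mathbb{E}_{\infty}$-rings in positive characteristic}, arXiv:2508.12462 (2025).

\end{thebibliography}
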